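# Free summands of reflexive symmetric powers: existence and values of the symmetric signature

## 1. A graded ring that counts free summands

The proof turns on one graded ring $Q$. We build it first.

Let $(R,\mathfrak m)$ be a Noetherian local domain containing a field $F$, with residue field $\kappa=R/\mathfrak m$ and fraction field $K$. Let $M$ be a finitely generated $R$-module of rank $r=\dim_K(M\otimes_RK)\ge 1$. Choose a basis $x_1,\dots,x_r$ of $M_K=M\otimes_R K$, so that $\operatorname{Sym}_KM_K=K[x]=K[x_1,\dots,x_r]$. For $q\ge 0$ let $T_q\subset K[x]_q$ be the image of $\operatorname{Sym}^q_RM$. It is a finitely generated $R$-module, generated by products of $q$ elements of the image of $M$, and it spans $K[x]_q$ over $K$. Put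
$$T_q^*=\{\varphi\in\operatorname{Hom}_K(K[x]_q,K):\varphi(T_q)\subset R\},\qquad \mathcal S^q=\{v\in K[x]_q:\varphi(v)\in R\ \text{ for all }\varphi\in T_q^*\},$$
$$I_q=\{v\in \mathcal S^q:\varphi(v)\in\mathfrak m\ \text{ for all }\varphi\in T_q^*\},\qquad A=\bigoplus_q\mathcal S^q,\qquad I=\bigoplus_q I_q,\qquad Q=A/I .$$

In words: $\mathcal S^q$ consists of the vectors on which all functionals that are integral on $T_q$ take integral values, and $I_q$ of those on which all these values are non-units.

**What $\mathcal S^q$ is.** For a module $N$ write $N^*=\operatorname{Hom}_R(N,R)$; the *reflexive hull* of $N$ is $N^{**}$. We check that $\mathcal S^q=(\operatorname{Sym}^q_RM)^{**}$. The kernel of $\operatorname{Sym}_R^qM\to T_q$ is torsion, so it is killed by every map to the domain $R$. Hence $(\operatorname{Sym}^q_RM)^*=\operatorname{Hom}_R(T_q,R)=T_q^*$, because a map $T_q\to R$ extends uniquely to a $K$-linear functional. Since $T_q$ is finitely generated, $T_q^*$ spans $\operatorname{Hom}_K(K[x]_q,K)$. So an $R$-linear map $T_q^*\to R$ extends to a functional on $\operatorname{Hom}_K(K[x]_q,K)$,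 that is, to evaluation at a vector $v$, and $v$ gives a map to $R$ exactly when $v\in\mathcal S^q$. Also $T_q\subset\mathcal S^q$ and $(\mathcal S^q)^*=T_q^*$: elements of $T_q^*$ map $\mathcal S^q$ to $R$ by definition, and an element of $(\mathcal S^q)^*$ restricts to $T_q$. All these modules are finitely generated, $\mathcal S^0=R$, and
$$\operatorname{rank}\mathcal S^q=\binom{q+r-1}{r-1},\qquad P(N):=\sum_{q\le N}\operatorname{rank}\mathcal S^q=\binom{N+r}{r}.$$

**Definition (free rank).** $\operatorname{freerank}N$ is the largest $a$ with $N\cong R^a\oplus N'$ for some module $N'$.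

For example, $R^2\oplus R/\mathfrak m$ has free rank $2$ when $R$ is not a field (this follows from the next lemma). If $\mathfrak m$ is not principal, then $\mathfrak m$ has free rank $0$: it has rank one and is torsion-free, so a free summand $\neq0$ would be all of $\mathfrak m$.

**Lemma 1.** For a finitely generated module $N$ put $I(N)=\{n\in N:\varphi(n)\in\mathfrak m\ \forall\varphi\in N^*\}$. Then $\operatorname{freerank}N=\dim_\kappa N/I(N)=:h$, and there are $n_1,\dots,n_h\in N$, $\varphi_1,\dots,\varphi_h\in N^*$ with $\varphi_i(n_j)=\delta_{ij}$. The free rank is additive on direct sums.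

*Proof.* Since $\mathfrak mN\subset I(N)$, the space $N/I(N)$ is finite-dimensional over $\kappa$. Reducing functionals modulo $\mathfrak m$ gives a map $N^*\to (N/I(N))^\vee$ to the $\kappa$-dual. Its image is a $\kappa$-subspace, and by definition of $I(N)$ its elements have no common zero other than $0$, so it is everything. Hence there are $n_j,\varphi_i$ with $\varphi_i(n_j)\equiv\delta_{ij}$ modulo $\mathfrak m$. The matrix $(\varphi_i(n_j))$ is invertible over the local ring $R$; multiplying the column of the $\varphi_i$ by its inverse gives exact equality. Then $R^h\xrightarrow{(n_j)}N\xrightarrow{(\varphi_i)}R^h$ is the identity, and $R^h$ is a summand. Conversely, if $e_1,\dots,e_a$ is a basis of a free summand and $\sum c_ie_i\in I(N)$, the coordinate functionals give $c_i\in\mathfrak m$. So the $e_i$ are independent in $N/I(N)$ and $a\le h$. Additivity follows from $I(N\oplus N')=I(N)\oplus I(N')$. $\square$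

**Lemma 2.** $A$ is a graded subring of $K[x]$ and $I$ is an ideal of $A$. So $Q$ is a commutative graded $\kappa$-algebra with $Q_0=\kappa$, and $\dim_\kappa Q_q=\operatorname{freerank}\mathcal S^q$.

*Proof.* Let $v\in\mathcal S^q$, $v'\in\mathcal S^{q'}$, $\varphi\in T^*_{q+q'}$. For $t\in T_q$ we have $tT_{q'}\subset T_{q+q'}$, so $\varphi(t\,\cdot)\in T_{q'}^*$ and $\varphi(tv')\in R$. As $t$ varies, this says $\varphi(\cdot\,v')\in T_q^*$. Hence $\varphi(vv')\in R$, and if $v\in I_q$ then $\varphi(vv')\in\mathfrak m$. Finally $I_q=I(\mathcal S^q)$ because $(\mathcal S^q)^*=T_q^*$, and Lemma 1 applies. $\square$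

Write $H(q)=\dim_\kappa Q_q=\operatorname{freerank}\mathcal S^q$. Then $H(0)=1$ and $H(q)\le\binom{q+r-1}{r-1}$. For each $q\ge1$ fix, by Lemma 1, elements $f_{q,j}\in\mathcal S^q$ and $\varphi_{q,i}\in T_q^*$ $(1\le i,j\le H(q))$ with
$$\varphi_{q,i}(f_{q,j})=\delta_{ij}. \tag{1}$$
The classes $\bar f_{q,j}$ form a $\kappa$-basis of $Q_q$. Writing $v=\sum_l c_lf_{q,l}+w$ with $c_l\in R$, $w\in I_q$ and applying $\varphi_{q,l}$, we get for every $v\in\mathcal S^q$
$$\bar v=\sum_l\big(\varphi_{q,l}(v)\bmod\mathfrak m\big)\,\bar f_{q,l}\quad\text{in }Q_q. \tag{2}$$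

## 2. The symmetric signature and its possible values

Now we say what $Q$ is for. Let $k$ be a field of any characteristic and $(R,\mathfrak m,k)$ a Noetherian local $k$-domain of dimension $d\ge1$ with residue field $k$. Let $\cdots\to F_1\to F_0\to k\to0$ be a minimal free resolution, and let $\operatorname{Syz}^d_R(k)=\operatorname{im}(F_d\to F_{d-1})$; for $d=1$ this is $\mathfrak m$. Take $M=\operatorname{Syz}^d_R(k)$, so $\mathcal S^q=(\operatorname{Sym}^q_R\operatorname{Syz}^d_R(k))^{**}$.

**Definition (symmetric signature).**
$$s_\sigma(R)=\lim_{N\to\infty}\frac{\sum_{q=0}^N\operatorname{freerank}\mathcal S^q}{\sum_{q=0}^N\operatorname{rank}\mathcal S^q}=\lim_{N\to\infty}\frac{\sum_{q\le N}H(q)}{P(N)},$$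
provided the limit exists.

It measures the average proportion of the reflexive symmetric powers of the syzygy module that splits off as a free module. Brenner and Caminata, in "The symmetric signature" (arXiv:1602.07184, 2016), write: "We don't know whether the limit defining the symmetric signature always exists." So the problem is to prove that it always exists, or to find a ring where it does not. By Lemma 2 this is a question about the Hilbert function of $Q$.

**Theorem 3.** Let $(R,\mathfrak m,k)$ be a Noetherian local $k$-domain of dimension $d\ge1$ with residue field $k$, $M=\operatorname{Syz}^d_R(k)$ and $r=\operatorname{rank}M$.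

* (a) The limit $s_\sigma(R)$ exists. Either $\sum_{q\le N}\operatorname{freerank}\mathcal S^q=O(N^{r-1})$ and $s_\sigma(R)=0$, or there is an integer $n\ge1$ with $\sum_{q\le N}\operatorname{freerank}\mathcal S^q=\frac1n\binom{N+r}{r}+O(N^{r-1})$ and $s_\sigma(R)=1/n$. If $\operatorname{depth}R=1$, then $s_\sigma(R)\in\{0,1\}$.
* (b) $s_\sigma(R)=1$ if and only if $R$ is regular. So $s_\sigma(R)\le\frac12$ if $R$ is not regular.
* (c) Each value $0$ and $1/n$ $(n\ge1)$ occurs, over every field $k$. In particular the bound $\frac12$ in (b) is sharp.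

**Theorem 4.** Let $R$ be any Noetherian local domain containing a field (arbitrary residue field) and $M$ any finitely generated $R$-module of rank $r\ge1$. With $\mathcal S^q=(\operatorname{Sym}^q_RM)^{**}$, the limit of $\sum_{q\le N}\operatorname{freerank}\mathcal S^q\big/\sum_{q\le N}\operatorname{rank}\mathcal S^q$ exists. If moreover there is a set $\mathcal P$ of primes with $R=\bigcap_{\mathfrak p\in\mathcal P}R_{\mathfrak p}$ and $M_{\mathfrak p}$ free for all $\mathfrak p\in\mathcal P$ (for example $R$ normal and $M$ torsion-free), then the limit is $0$ or $1/n$ with an integer $n\ge1$.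

## 3. Regular rings, the cusp, and the quadric cone

**Regular rings.** If $R$ is regular of dimension $d$, the Koszul complex resolves $k$ and ends in $R$, so $M\cong R$, $r=1$, $\mathcal S^q\cong R$ and $H(q)=1$. Here $Q\cong k[x]$ and $s_\sigma(R)=1$.

**The cusp.** Let $R=k[[t^2,t^3]]$ and $B=k[[t]]$. Then $d=1$ and $M=\mathfrak m=t^2B$, of rank one. For $q\ge1$ we have $T_q=\mathfrak m^q=t^{2q}B$ inside $K$. The elements of $K$ carrying $B$ into $R$ form $t^2B$, so $T_q^*=t^{2-2q}B$ and $\mathcal S^q=t^{2q}B$. Every functional in $T_q^*$ maps $\mathcal S^q$ into $t^2B=\mathfrak m$, so $H(q)=0$ for $q\ge 1$. Hence $Q=k$ and $s_\sigma(R)=0$.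

For a family with more room, let $n\ge2$ and $S=k[[a,b]]=\bigoplus_{c\in\mathbb Z/n}S_c$, where $S_c$ consists of the series in monomials $a^ib^j$ with $i-j\equiv c$ modulo $n$. Let $R=S_0$.

**Lemma 5.** $R=k[[a^n,b^n,ab]]$ is a two-dimensional complete Noetherian local domain with residue field $k$. Each $S_c$ is a finitely generated $R$-module on which $a^n,b^n$ is a regular sequence; in particular $\operatorname{depth}S_c=2$. Moreover $\mathfrak m$ is minimally generated by $a^n,b^n,ab$, and $\operatorname{Syz}^2_R(k)\cong S_1\oplus S_{-1}$ has rank $2$.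

*Proof.* $S$ is free over $k[[a^n,b^n]]$ on the monomials $a^ib^j$ with $0\le i,j<n$, and $S_c$ is free on those with $i-j\equiv c$. This gives the statements on finiteness, completeness, dimension and regular sequences; $R$ is local because $S$ is local and integral over it, and $\mathfrak m$ consists of the series in $R$ without constant term. A nonconstant monomial $a^ib^j\in R$ is divisible by $ab$ if $i,j\ge1$, and otherwise it is a power of $a^n$ or of $b^n$. Grouping monomials, every $f\in\mathfrak m$ is $f=ab\,f_1+a^nf_2+b^nf_3$ with $f_i\in R$. None of $a^n,b^n,ab$ is a product of two nonconstant monomials of $R$, and every element of $\mathfrak m^2$ is a series in such products. So $a^n,b^n,ab$ are independent modulo $\mathfrak m^2$, and the generating set is minimal.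

Hence $\operatorname{Syz}^2_R(k)=\{(p,q,s)\in R^3:pa^n+qb^n+s\,ab=0\}$. In the factorial ring $S$ the relation forces $b\mid p$ and $a\mid q$. Writing $p=b\alpha$, $q=a\beta$ we get $s=-\alpha a^{n-1}-\beta b^{n-1}$, and conversely any $\alpha,\beta\in S$ give a solution over $S$. In the grading by $\mathbb Z/n$ the degrees of $a,b$ are $1,-1$. So $p,q\in S_0$ iff $\alpha\in S_1$ and $\beta\in S_{-1}$, and then $s\in S_0$ automatically. $\square$

**The quadric cone, $n=2$.** Here $S_{-1}=S_1$, and multiplying by $a$ identifies $S_1$ with the ideal $\mathfrak a=aS_1=(a^2,ab)$ of $R$. So take $M=\mathfrak ax_1\oplus\mathfrak ax_2$. Then $T_q=\bigoplus_{|\alpha|=q}\mathfrak a^qx^\alpha$, and we compute with fractional ideals of $R$ in $K$. Let $u\in K$ and put $h=ua^q$. If $u\mathfrak a^q=hS_1^q\subset R$, then $ha^q,hb^q\in S$, so $h\in S$ by unique factorization; since $h\in a^qK$, the parity of its monomials is that of $q$, so $h\in S_q$ (index modulo $2$). Conversely $h\in S_q$ gives $hS_1^q\subset S_0=R$. Thus $(R:\mathfrak a^q)=a^{-q}S_q$. In the same way $(R:a^{-q}S_q)=a^qS_q$: for even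 $q$ this is clear, and for odd $q$ the element $h=ua^{-q}$ satisfies $ha,hb\in S$, so $h\in S\cap a^{-q}K=S_1$. Therefore
$$\mathcal S^q=\bigoplus_{|\alpha|=q}a^qS_q\,x^\alpha .$$
If $q$ is even this is free, with basis $a^qx^\alpha$, and $H(q)=q+1$. If $q$ is odd, functionals take $\mathcal S^q$ into $S_1S_1\subset\mathfrak m$, and $H(q)=0$. So $Q$ is the even-degree part of $k[x_1,x_2]$. For $N=2m$ the ratio is $(m+1)^2/\big((m+1)(2m+1)\big)$, for $N=2m+1$ it is $(m+1)^2/\big((m+1)(2m+3)\big)$; both tend to $\frac12$.

## 4. Reduction modulo $\mathfrak m$ and the denominators of $\varphi$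

If $Q$ were finitely generated over $\kappa$, its Hilbert function would be a quasi-polynomial for large $q$, and averages would converge. But nothing in the construction makes $A$ or $Q$ finitely generated. And a commutative graded algebra with $\dim Q_q\le\binom{q+r-1}{r-1}$ may well have divergent averages. For $r=1$ take $\kappa\oplus\bigoplus_{q\in E}\kappa e_q$ with all products $e_qe_{q'}=0$ and $E=\bigcup_{i\ge0}[4^i,2\cdot4^i)$. Up to $N=2\cdot 4^i-1$ at least half of the degrees are occupied; up to $N=4^{i+1}-1$ the number of occupied positive degrees is $1+4+\dots+4^i<4^{i+1}/3$. So the averages do not converge. We need more structure.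

**What would suffice.** Compare $Q$ with a polynomial ring over a field. Suppose some $g\in GL_r(K)$ makes the whole family integral: $gf_{q,j}\in R[x]_q$ and $\varphi_{q,i}\circ g^{-1}$ maps $R[x]_q$ to $R$, for all $q,i,j$. Reduce modulo $\mathfrak m$ to get $f^0_{q,j}\in\kappa[x]_q$ and functionals $\varphi^0_{q,i}$ on $\kappa[x]_q$. Let $p$ be a polynomial over $R$, weighted homogeneous of degree $q\ge1$, in variables standing for the $f$'s, with reduction $\bar p$. Then $\varphi^0_{q,l}(\bar p(f^0))=\varphi_{q,l}(p(f))\bmod\mathfrak m$, so by (2)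
$$\sum_l\varphi^0_{q,l}\big(\bar p(f^0)\big)\bar f_{q,l}=\text{the class of }p(f)\text{ in }Q .$$
So $u\mapsto\sum_l\varphi^0_{q,l}(u)\bar f_{q,l}$ is a ring homomorphism from $\kappa[f^0_{q,j}]\subset\kappa[x_1,\dots,x_r]$ onto $Q$. Then $Q$ is a quotient of a graded *domain* of controlled growth, and Sections 7 and 15 will show that this forces convergence.

**Where it breaks.** Such a $g$ need not exist. In the quadric cone, take $f_{2,j}$ to be $a^2x_1^2,a^2x_1x_2,a^2x_2^2$; the dual functionals $\varphi_{2,i}$ are $a^{-2}$ times the coordinates. Reducing the $f$'s as they stand gives $0$, because the $\varphi$'s have denominators. Suppose $g\in GL_2(K)$ made everything in degree $2$ integral. By (1) the composite $R^3\xrightarrow{(gf_{2,j})}R[x]_2\xrightarrow{(\varphi_{2,i}\circ g^{-1})}R^3$ is the identity. All three modules are free of rank $3$, so the $gf_{2,j}$ form a basis of $R[x]_2$. Let $gx_1=\alpha x_1+\beta x_2$ with $\alpha,\beta\in K$. Then $a^2(gx_1)^2\in R[x]_2$ gives $(a\alpha)^2,(a\beta)^2\in R$. So $a\alpha,a\beta$ are integral over the normal ring $S$, hence lie in $S\cap aK=S_1$.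 All coefficients of the basis element $a^2(gx_1)^2$ are then in $S_1S_1\subset\mathfrak m$, which is impossible.

**What survives.** At each prime $\mathfrak p\ne\mathfrak m$ of this ring $M_{\mathfrak p}$ is free, as we shall see, so a matrix $g_{\mathfrak p}$ makes the family integral over $R_{\mathfrak p}$; only the matrices cannot be chosen uniformly. A polynomial expression in the coordinates of $f,\varphi$ which is *invariant* under $GL_r$ does not see the choice of $g_{\mathfrak p}$, so its value is in every $R_{\mathfrak p}$, hence in $R$. So one reduces the *values of the invariants* modulo $\mathfrak m$, and afterwards looks for a family $(f^0,\varphi^0)$ over some field which has these reduced values as its invariants. The formula for the homomorphism above only involves numbers such as $\varphi(p(f))$, which are invariants.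

## 5. Invariants and covariants of the pair $(f,\varphi)$

Return to general $R\supset F$ and $M$. Let $V=\bigoplus_iFx_i$ and $G=GL(V)=GL_r$ over $F$. Let $Z$ be the (possibly infinite-dimensional) affine space over $F$ whose points over an $F$-algebra $B$ are families
$$\zeta=(a_{q,j},b_{q,j})_{q\ge1,\;1\le j\le H(q)},\qquad a_{q,j}\in B[x]_q,\quad b_{q,j}\in\operatorname{Hom}_B(B[x]_q,B).$$
$GL_r(B)$ acts on $B[x]$ by graded algebra automorphisms and on $Z(B)$ by $g(a,b)=(ga,b\circ g^{-1})$. The coordinate ring $C=F[Z]$ is a polynomial ring. It is the symmetric algebra of a direct sum of finite-dimensional representations, so $G$ acts *rationally*: each element lies in a finite-dimensional $G$-stable subspace on which $G$ acts by a representation of algebraic groups.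

**Definition (invariants and covariants).** $C^G$ is the ring of $e\in C$ with $e(g\zeta)=e(\zeta)$ for all $F$-algebras $B$, $g\in GL_r(B)$, $\zeta\in Z(B)$. A *covariant* of degree $n$ is a morphism $c:Z\to\operatorname{Sym}^nV$ with $c(g\zeta)=g\,c(\zeta)$ for all such $B,g,\zeta$. Let $\mathcal C_n$ be the space of these and $\mathcal C=\bigoplus_n\mathcal C_n$, a graded $F$-algebra with $\mathcal C_0=C^G$.

*Example.* Let $r=1$ and each $H(q)\le 1$. An element $t\in GL_1$ multiplies the coordinate of $a_q$ by $t^q$ and that of $b_q$ by $t^{-q}$. Give these coordinates weights $q$ and $-q$. Then $C^G$ is spanned by the monomials of weight $0$, and $\mathcal C_n$ by the (monomials of weight $n$) times $x^n$.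

We need three remarks. First, each $a_{q,j}$ is a covariant of degree $q$. Second, if $c\in\mathcal C_n$ with $n\ge1$, then $b_{n,l}(c)\in C^G$, because $(b\circ g^{-1})(gc)=b(c)$. Third, invariants, covariants and semi-invariants (functions transforming by a power of the determinant) are spaces $(C\otimes_FW)^G$ with $W$ a finite-dimensional representation over $F$. Such a space is the kernel of the $F$-linear map "coaction minus identity" $C\otimes W\to C\otimes W\otimes F[G]$, so its formation commutes with extension of the field $F$. In particular covariants over a larger field $L$ are $L$-combinations of covariants over $F$.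

The family fixed in Section 1 is a point $z=(f_{q,j},\varphi_{q,j})\in Z(K)$. Evaluation $ev_z:\mathcal C\to K[x]$, $c\mapsto c(z)$, is a ring homomorphism.

## 6. A point with prescribed invariants

To produce a point from the values of its invariants we use the following published result.

**Fact (H)** (Haboush's theorem in the form of Mumford–Fogarty–Kirwan, *GIT*, Lemma A.1.2). Let $\Omega$ be algebraically closed, let $G=GL_r$ act rationally on an $\Omega$-algebra $D$, let $\mathfrak b$ be a $G$-stable ideal and $b\in(D/\mathfrak b)^G$. Then some power $b^m$, $m\ge1$, lifts to $D^G$.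

It is stated there for finitely generated $D$. In general, take a finite-dimensional $G$-stable subspace of $D$ containing a lift of $b$, let $D_1$ be the subalgebra it generates, and apply the result to $D_1$ and $\mathfrak b\cap D_1$; note $D_1/(\mathfrak b\cap D_1)\subset D/\mathfrak b$ contains $b$.

Let $\tilde R$ be the integral closure of $R$ in $K$, and let $\mathfrak n$ be a maximal ideal of $\tilde R$ over $\mathfrak m$, which exists by lying over.

**Proposition 6.** Assume $e(z)\in\tilde R$ for all $e\in C^G$. Let $\Omega$ be an algebraic closure of $\tilde R/\mathfrak n\supset\kappa$ and $\rho:C^G\to\Omega$, $\rho(e)=e(z)\bmod\mathfrak n$.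

1. There are an algebraically closed field $L\supset\Omega$ and a point $z_0=(f^0,\varphi^0)\in Z(L)$ with $e(z_0)=\rho(e)$ for all $e\in C^G$.
2. Let $\mathcal C'\subset\mathcal C$ be a graded $F$-subalgebra containing all $a_{q,j}$ with $ev_z(\mathcal C')\subset A$. Let $\mathcal A\subset L[x]$ be the $L$-span of $\{c(z_0):c\in\mathcal C'\}$, a graded $L$-subalgebra with $\mathcal A_0=L$. There is a surjective graded homomorphism of $L$-algebras $\pi:\mathcal A\to Q_L:=L\otimes_\kappa Q$ with $\pi_0=\mathrm{id}$ and
$$\pi(u)=\sum_l\varphi^0_{n,l}(u)\,\bar f_{n,l}\qquad(u\in\mathcal A_n,\ n\ge1). \tag{3}$$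

*Proof.* **Step 1: the prescribed values generate a proper ideal.** This step makes sure that the equations $e(\zeta)=\rho(e)$ are not contradictory. Let $C_\Omega=C\otimes_F\Omega$; then $C_\Omega^G=C^G\otimes_F\Omega$. Let $J$ be the kernel of the $\Omega$-algebra map $C_\Omega^G\to\Omega$ induced by $\rho$, a proper ideal of $C_\Omega^G$. We claim $JC_\Omega\ne C_\Omega$. Otherwise $1=\sum_{i=1}^sj_iu_i$ with $j_i\in J$, $u_i\in C_\Omega$. Let $G$ act trivially on new variables $y_1,\dots,y_s,t$ and consider the surjection
$$C_\Omega[y_1,\dots,y_s]\to D':=C_\Omega[j_1t,\dots,j_st]\subset C_\Omega[t],\qquad y_i\mapsto j_it .$$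
It is equivariant because the $j_i$ are invariant, so its kernel is $G$-stable. The element $t=\sum u_i(j_it)$ lies in $D'$ and is invariant. By (H) some $t^m$ with $m\ge1$ is the image of an element of $C_\Omega[y]^G=C_\Omega^G[y]$. A form of degree $m'$ in $y$ maps into $C_\Omega t^{m'}$, so the part of degree $m$ already maps to $t^m$. This gives $1=\sum_{|\alpha|=m}c_\alpha j^\alpha$ with $c_\alpha\in C^G_\Omega$, so $1\in J$, a contradiction.

**Step 2: the point.** We turn the proper ideal into a solution. Choose a maximal ideal $\mathfrak M\supset JC_\Omega$ of $C_\Omega$, let $L$ be an algebraic closure of $C_\Omega/\mathfrak M$, and $z_0\in Z(L)$ the corresponding point. For $e\in C^G$ we have $e-\rho(e)\in J\subset\mathfrak M$, that is, $e(z_0)=\rho(e)$. (As $C$ may have infinitely many variables, $L$ may be larger than $\Omega$.)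

**Step 3: $\pi$ is multiplicative.** We compare the specialized algebra with $Q$ through $\mathcal C'$. Define $\pi$ by (3) and $\pi_0=\mathrm{id}$; it is $L$-linear. Let $c\in\mathcal C'_n$, $n\ge1$. The invariant $b_{n,l}(c)$ takes at $z$ the value $\varphi_{n,l}(c(z))$, which lies in $R$ since $c(z)\in A_n=\mathcal S^n$. By part 1, $\varphi^0_{n,l}(c(z_0))=\varphi_{n,l}(c(z))\bmod\mathfrak m$. So by (2), $\pi(c(z_0))$ is the class of $c(z)$ in $Q\subset Q_L$. The same holds for $n=0$: then $c(z)\in A_0=R$ and $c(z_0)=\rho(c)=c(z)\bmod\mathfrak m$. Thus $\pi\circ ev_{z_0}$ on $\mathcal C'$ is the composite $\mathcal C'\xrightarrow{ev_z}A\to Q\subset Q_L$, which is multiplicative. As $\mathcal A$ is the $L$-span of the multiplicatively closed set $ev_{z_0}(\mathcal C')$ and $\pi$ is $L$-linear, $\pi$ is a ring homomorphism.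

**Step 4: $\pi$ is surjective.** The element $f^0_{q,j}=a_{q,j}(z_0)$ lies in $\mathcal A_q$, and by Step 3 it goes to the class of $a_{q,j}(z)=f_{q,j}$, so $\pi(f^0_{q,j})=\bar f_{q,j}$. These classes form a basis of $Q_{L,q}$ for $q\ge1$. $\square$

## 7. Proper quotients of a graded domain

**Corollary 7.** In the situation of Proposition 6(2), put $D(N)=\sum_{q\le N}\dim_L\mathcal A_q$. If $\ker\pi\ne0$, then $\sum_{q\le N}H(q)=O(N^{r-1})$. If $\ker\pi=0$, then $\sum_{q\le N}H(q)=D(N)$.

*Proof.* The second claim holds because $\dim_LQ_{L,q}=H(q)$. For the first, let $0\ne g\in\ker\pi$ be homogeneous of degree $e$; since $\pi_0=\mathrm{id}$, $e\ge1$. As $\mathcal A\subset L[x]$ is a domain, multiplication by $g$ is injective, and $g\mathcal A_{q-e}\subset\ker\pi$. So $H(q)\le\dim\mathcal A_q-\dim\mathcal A_{q-e}$. The sum telescopes: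
$$\sum_{q\le N}H(q)\le\sum_{N-e<q\le N}\dim\mathcal A_q\le e\binom{N+r-1}{r-1}.\qquad\square$$

Since $P(N)\sim N^r/r!$, the case $\ker\pi\ne0$ gives the limit $0$. If $\ker\pi=0$, everything depends on the growth of a graded subalgebra of $L[x]$. Such an algebra alone cannot give the values $1/n$. For example, the monomials $x_1^{\alpha_1}x_2^{\alpha_2}$ with $\alpha_2\le\sqrt2\,\alpha_1$ span a subalgebra of $L[x_1,x_2]$. The triangle $\{0\le\alpha_2\le\sqrt2\,\alpha_1,\ \alpha_1+\alpha_2\le1\}$ has area $\frac12\cdot\frac{\sqrt2}{1+\sqrt2}$, so here $D(N)/P(N)\to\frac{\sqrt2}{1+\sqrt2}=2-\sqrt2$. To obtain $1/n$ we shall use all covariants, which is possible when $M$ is free at enough primes.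

## 8. Modules that are free at enough primes

Hypothesis **(∗)**: there is a set $\mathcal P$ of primes of $R$ with $R=\bigcap_{\mathfrak p\in\mathcal P}R_{\mathfrak p}$ and $M_{\mathfrak p}$ free for all $\mathfrak p\in\mathcal P$.

**Lemma 8.** Assume (∗). Then $\mathcal S^n=\bigcap_{\mathfrak p\in\mathcal P}\operatorname{Sym}^n(M_{\mathfrak p})\subset K[x]_n$; $e(z)\in R$ for $e\in C^G$; and $c(z)\in\mathcal S^n$ for $c\in\mathcal C_n$. Moreover, matrices $g_{\mathfrak p}\in GL_r(K)$ with $g_{\mathfrak p}M_{\mathfrak p}=\bigoplus_iR_{\mathfrak p}x_i$ exist, and for each of them $g_{\mathfrak p}z\in Z(R_{\mathfrak p})$.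

*Proof.* **Step 1: the description of $\mathcal S^n$.** It gives us a local test for membership. For $\mathfrak p\in\mathcal P$ the module $(T_n)_{\mathfrak p}=\operatorname{Sym}^n(M_{\mathfrak p})$ is free. Its coordinate functionals lie in $\operatorname{Hom}((T_n)_{\mathfrak p},R_{\mathfrak p})=(T_n^*)_{\mathfrak p}$, as $T_n$ is finitely generated over a Noetherian ring. So they take values in $R_{\mathfrak p}$ on $\mathcal S^n$, that is, $\mathcal S^n\subset\operatorname{Sym}^n(M_{\mathfrak p})$. Conversely, if $v$ is in the intersection and $\varphi\in T_n^*$, then $\varphi(v)\in\bigcap R_{\mathfrak p}=R$.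

**Step 2: local integrality of the family.** Now we exploit the freedom in $g$. Matrices $g_{\mathfrak p}$ exist because $M_{\mathfrak p}$ is free of rank $r$. By Step 1, $f_{q,j}\in\operatorname{Sym}^q(M_{\mathfrak p})$, so $g_{\mathfrak p}f_{q,j}\in R_{\mathfrak p}[x]_q$. And $\varphi_{q,j}\circ g_{\mathfrak p}^{-1}$ maps $R_{\mathfrak p}[x]_q=g_{\mathfrak p}\operatorname{Sym}^q(M_{\mathfrak p})$ into $R_{\mathfrak p}$. So $g_{\mathfrak p}z\in Z(R_{\mathfrak p})$.

**Step 3: global integrality of invariants and covariants.** Here invariance removes the dependence on $g_{\mathfrak p}$. We have $e(z)=e(g_{\mathfrak p}z)\in R_{\mathfrak p}$ for all $\mathfrak p\in\mathcal P$, so $e(z)\in R$. And $c(z)=g_{\mathfrak p}^{-1}c(g_{\mathfrak p}z)\in g_{\mathfrak p}^{-1}(R_{\mathfrak p}[x]_n)=\operatorname{Sym}^n(M_{\mathfrak p})$ for all $\mathfrak p\in\mathcal P$, so $c(z)\in\mathcal S^n$ by Step 1. $\square$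

So under (∗) Proposition 6 applies with $\mathcal C'=\mathcal C$. We fix the resulting $L,z_0,\mathcal A,\pi$.

## 9. Weight-zero monomials and one-parameter subgroups

To control the growth of $\mathcal A$ we want $L[x]$ to be finite over it, that is, $\mathcal A_+$ should have no common zero except the origin. This will come from a non-vanishing statement for invariants, proved with the following result.

**Fact (K)** (Kempf, Ann. of Math. 108 (1978), Thm 1.4). Let $G$ be connected reductive over an algebraically closed field, acting on an affine scheme $X$ of finite type, let $x$ be a rational point and $S\subset X$ a closed $G$-stable subset meeting $\overline{Gx}$. Then there is a one-parameter subgroup $\lambda$ such that $\lim_{t\to0}\lambda(t)x$ exists and lies in $S$.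

A one-parameter subgroup of $GL_r$ is a homomorphism from the multiplicative group to $GL_r$. In a suitable basis $x_1,\dots,x_r$ it is $\operatorname{diag}(t^{w_1},\dots,t^{w_r})$ with $w_i\in\mathbb Z$, and the monomial $x^\alpha$ has weight $\sum w_i\alpha_i$. For $r=2$ and weights $(1,-1)$, the weight-zero monomials of degree $q$ are $(x_1x_2)^{q/2}$ for even $q$ and none for odd $q$. In general put
$$\beta_r(q)=(q+1)^{r-2}\ \text{ for }r\ge2,\qquad\beta_1(q)=0. \tag{4}$$

**Lemma 9.** Assume (∗) and $H(q^*)>\beta_r(q^*)$ for some $q^*\ge1$. Let $Z^*$ be the finite-dimensional factor of $Z$ with coordinates $(a_{q^*,j},b_{q^*,j})_j$, and $z_0^*\in Z^*(L)$ the component of $z_0$. Let $Y$ be a finite-dimensional rational representation of $G_L$ and $0\ne y\in Y$. Then there is $e\in L[Z^*\times Y]^G$, homogeneous of positive degree in $Y$, with $e(z_0^*,y)\ne0$.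

*Proof.* Suppose there is no such $e$.

**Step 1: the orbit closure reaches $Y=0$.** This is needed to apply (K). Let $X_1=\overline{G(z_0^*,y)}$ and $X_2=Z^*\times\{0\}$, closed $G$-stable subsets. If they were disjoint, the function on $X_1\cup X_2$ equal to $1$ on $X_1$ and $0$ on $X_2$ would be regular and invariant, and all its powers equal it. By (H) it lifts to an invariant $e\in L[Z^*\times Y]^G$. As $G$ acts linearly on $Y$, the homogeneous components $e_i$ of $e$ in the $Y$-variables are invariant. Here $e_0(\zeta,\eta)=e(\zeta,0)=0$, while $e(z_0^*,y)=1$. So some $e_i$ with $i\ge1$ does not vanish at $(z_0^*,y)$, a contradiction.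

**Step 2: a one-parameter limit.** By (K) there is a one-parameter subgroup $\lambda$ of $GL_{r,L}$ such that $\lim_{t\to0}\lambda(t)(z_0^*,y)$ exists and lies in $Z^*\times\{0\}$. As $y\ne0$, $\lambda$ is nontrivial. Put $z'=(f'_j,\varphi'_j)=\lim\lambda(t)z_0^*$.

**Step 3: the limit still has $H(q^*)$ independent vectors, all of weight zero.** Here the normalization (1) enters. The functions $b_{q^*,i}(a_{q^*,j})$ are invariant, hence constant on orbit closures. So
$$\varphi'_i(f'_j)=\varphi^0_{q^*,i}(f^0_{q^*,j})=\rho\big(b_{q^*,i}(a_{q^*,j})\big)=\delta_{ij},$$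
and $f'_1,\dots,f'_{H(q^*)}$ are linearly independent. Being a limit, $z'$ is fixed by $\lambda$, so these vectors lie in the weight-$0$ part of $\operatorname{Sym}^{q^*}(V_L)$.

**Step 4: there are too few weight-zero monomials.** Diagonalize $\lambda$ with weights $w_1,\dots,w_r$, not all $0$. The weight-zero part has dimension equal to the number of $\alpha\in\mathbb N^r$ with $|\alpha|=q^*$ and $\sum w_i\alpha_i=0$. If all $w_i$ are equal (for instance if $r=1$), this would say $w_1q^*=0$, and there is no such $\alpha$. If $w_i\ne w_j$ for some $i,j$, then $\alpha_i,\alpha_j$ are determined by the other $r-2$ coordinates, each of which has at most $q^*+1$ values. So in every case $H(q^*)\le\beta_r(q^*)$, a contradiction. $\square$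

## 10. The degree of a field extension

**Theorem 10.** Assume (∗). Either $\sum_{q\le N}H(q)=O(N^{r-1})$, or $H(q^*)>\beta_r(q^*)$ for some $q^*\ge1$, $\ker\pi=0$, $L[x]$ is a finite $\mathcal A$-module, and
$$\sum_{q\le N}H(q)=\frac1nP(N)+O(N^{r-1}),\qquad n=[L(x):\operatorname{Frac}\mathcal A].$$
In particular $\lim\sum_{q\le N}H(q)/P(N)$ exists and lies in $\{0\}\cup\{1/n:n\ge1\}$.

*Proof.* **Step 1: easy reductions.** We set aside the cases of small growth. If $H(q)\le\beta_r(q)$ for all $q\ge1$, then by (4) $\sum_{q\le N}H(q)=O(N^{r-1})$. So let $H(q^*)>\beta_r(q^*)$. If $\ker\pi\ne0$, Corollary 7 gives $O(N^{r-1})$. So let $\ker\pi=0$; then $\sum_{q\le N}H(q)=D(N)$.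

**Step 2: $\mathcal A_+$ vanishes only at the origin.** This is the point of Lemma 9. Apply it with $Y=V_L^\vee$, on which $x_1,\dots,x_r$ are coordinates, and $y=\xi\ne0$. An invariant $e\in L[Z^*\times V^\vee]^G$ homogeneous of degree $i$ in $V^\vee$ defines, by $c(\zeta)(\eta)=e(\zeta,\eta)$, a map $c$ to forms of degree $i$, and
$$c(g\zeta)(\eta)=e(g\zeta,\eta)=e(\zeta,g^{-1}\eta)=\big(g\,c(\zeta)\big)(\eta).$$
So $c$ is a covariant over $L$ of degree $i$, hence an $L$-combination of elements of $\mathcal C_i$, and $c(z_0)\in\mathcal A_i$. Lemma 9 says: for each $0\ne\xi\in L^r$ there is $u\in\mathcal A_i$ with $i\ge1$ and $u(\xi)\ne0$.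

**Step 3: $L[x]$ is finite over $\mathcal A$.** By Step 2, the Nullstellensatz and Noetherianity, finitely many homogeneous elements of $\mathcal A_+$ generate an $(x)$-primary ideal of $L[x]$. Let $\mathcal A'$ be the $L$-algebra they generate. Then $L[x]/\mathcal A'_+L[x]$ is finite-dimensional, so by graded Nakayama $L[x]$ is a finite $\mathcal A'$-module. As $\mathcal A'$ is Noetherian, its submodule $\mathcal A$ is finite over $\mathcal A'$ too. So $\mathcal A$ is a finitely generated domain, and $L[x]$ is finite over $\mathcal A$.

**Step 4: counting.** We compare $D$ and $P$ through a basis. The field $L(x)=L[x]\otimes_{\mathcal A}\operatorname{Frac}\mathcal A$ has finite degree $n$ over $\operatorname{Frac}\mathcal A$. Homogeneous elements of $L[x]$ span it, so there is a basis $y_1,\dots,y_n$ of homogeneous $y_i\in L[x]$, of degrees $e_i$. The map $\bigoplus_i\mathcal A(-e_i)\to L[x]$, $(h_i)\mapsto\sum h_iy_i$, is injective. Its cokernel is a finitely generated graded torsion module. Each homogeneous generator has a nonzero graded annihilator; multiplying homogeneous annihilators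 of the generators gives a homogeneous $0\ne g\in\mathcal A$ killing the cokernel. So $gL[x]\subset\bigoplus\mathcal Ay_i\subset L[x]$, and
$$P(N-\deg g)\le\sum_{i=1}^nD(N-e_i)\le P(N).$$
For $e\ge0$ we have $0\le D(N)-D(N-e)\le e\binom{N+r-1}{r-1}$, and similarly for $P$. Hence $nD(N)=P(N)+O(N^{r-1})$. $\square$

In the quadric cone, $Q$ is the even part of $k[x_1,x_2]$, and $\frac12$ reflects the degree $2$ of $L(x_1,x_2)$ over the field generated by $x_1^2,x_1x_2,x_2^2$ and ratios of them.

## 11. Depth one

For syzygy modules, (∗) will be available when $\operatorname{depth}R\ge2$. The remaining case has an elementary proof.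

**Proposition 11.** Let $\operatorname{depth}R=1$ and let $M$ be finitely generated torsion-free of rank $r\ge1$. If $M$ is free, then $\sum_{q\le N}H(q)=P(N)$ and the limit is $1$. Otherwise $\sum_{q\le N}H(q)=O(N^{r-1})$ and the limit is $0$.

*Proof.* If $M$ is free, $\mathcal S^q=\operatorname{Sym}^qM$ is free.

**Step 1: an element $s\notin R$ with $s\mathfrak m\subset R$.** It will push up functionals with values in $\mathfrak m$. Pick $0\ne x\in\mathfrak m$. As $\operatorname{depth}R/xR=0$, there is $y\notin xR$ with $\mathfrak my\subset xR$. Put $s=y/x$.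

**Step 2: no free summand in degree $1$ implies none in degree $q\ge1$.** Let $M'\ne0$ be finitely generated torsion-free without free summand $\ne0$; it has positive rank, and we use the notation of Section 1 for it. Suppose $\operatorname{freerank}\mathcal S^q>0$ for some $q\ge1$. By Lemma 1, $\varphi(v)=1$ with $v\in\mathcal S^q$, $\varphi\in T_q^*$. If $\varphi(T_q)\subset\mathfrak m$, then $s\varphi\in T_q^*$ and $s=s\varphi(v)\in R$, a contradiction. So $\varphi(T_q)\not\subset\mathfrak m$. As $T_q$ is generated by products, $\varphi(m_1\cdots m_q)$ is a unit for some $m_i\in M'$. Then $m\mapsto\varphi(m\,m_2\cdots m_q)$ is a surjection $M'\to R$, which splits, a contradiction.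

**Step 3: the count.** Let $M$ be not free and $M=R^a\oplus M'$ with $a$ the free rank. Then $M'\ne0$ has no free summand and positive rank, so $a<r$. From $\operatorname{Sym}^qM=\bigoplus_j\operatorname{Sym}^{q-j}(R^a)\otimes\operatorname{Sym}^jM'$, the module $\mathcal S^q$ is a direct sum, over $j$ and over the monomials of degree $q-j$ in $a$ variables, of copies of $(\operatorname{Sym}^jM')^{**}$. By additivity (Lemma 1) and Step 2 only $j=0$ contributes. So $H(q)$ is the number of monomials of degree $q$ in $a$ variables, and $\sum_{q\le N}H(q)=\binom{N+a}{a}=O(N^{r-1})$. $\square$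

## 12. Syzygies of the residue field: proof of Theorem 3(a)

**Lemma 12.** Let $N$ be a finitely generated torsion-free $R$-module of depth $\ge2$. Then $N=\bigcap_{\mathfrak p\ne\mathfrak m}N_{\mathfrak p}$ inside $N\otimes K$.

*Proof.* Let $s\in\bigcap_{\mathfrak p\neq\mathfrak m}N_{\mathfrak p}$. The ideal $\{c\in R:cs\in N\}$ lies in no prime $\mathfrak p\ne\mathfrak m$, so it is $R$ or $\mathfrak m$-primary. In the second case it contains an $N$-regular sequence $x,y$ (suitable powers of any $N$-regular sequence of length two in $\mathfrak m$). In $N$ we have $y(xs)=x(ys)\in xN$. Since $y$ is a nonzerodivisor on $N/xN$, $xs\in xN$, and $s\in N$ because $N$ is torsion-free. $\square$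

Now let $R$ and $M=\operatorname{Syz}^d_R(k)$ be as in Theorem 3, and take $F=k$.

**Step 1: general facts on $M$.** They make the previous sections applicable. If $M=0$, then $\operatorname{pd}k<d$ and $R$ would be regular of dimension $<d$; so $M\ne0$. As a submodule of a free module, $M$ is torsion-free, so $r\ge1$. If $M$ is free, then $\operatorname{pd}_Rk<\infty$ and $R$ is regular. If $R$ is regular, then $M\cong R$ and $s_\sigma(R)=1$ by Section 3. As $R$ is a domain with $d\ge1$, $\operatorname{depth}R\ge1$.

**Step 2: depth one.** Proposition 11 gives (a), including $s_\sigma(R)\in\{0,1\}$. It also gives (b) in this case: the limit is $1$ iff $M$ is free, iff $R$ is regular by Step 1.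

**Step 3: depth at least two.** Then $d\ge2$. We check (∗) for $\mathcal P=\{\text{all primes}\ne\mathfrak m\}$. For $\mathfrak p\in\mathcal P$ we have $k_{\mathfrak p}=0$, so the exact sequence $0\to M\to F_{d-1}\to\cdots\to F_0\to k\to0$ becomes, at $\mathfrak p$, an exact sequence ending in $0$ with $(F_i)_{\mathfrak p}$ free. It splits, and $M_{\mathfrak p}$ is free. By Lemma 12, $R=\bigcap_{\mathcal P}R_{\mathfrak p}$. Theorem 10 gives (a). $\square$

## 13. Signature one and regularity: proof of Theorem 3(b)

By Section 12 only one implication is left: $\operatorname{depth}R\ge2$ and $s_\sigma(R)=1$ imply that $R$ is regular. The plan is to find $r$ functionals that together map $M$ isomorphically to $R^r$.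

**Step 1: we may assume $k$ infinite.** This is needed for choosing coefficients in Step 2. Otherwise replace $R$ by $R'=R[X]_{\mathfrak mR[X]}$, a Noetherian local domain. Nonzero elements of $k[X]$ are not in $\mathfrak mR[X]$, so $R'\supset k(X)$, and this is also its residue field. $R'$ is flat over $R$ with maximal ideal $\mathfrak mR'$, and has the same dimension and depth. A minimal resolution of $k$ tensored with $R'$ is a minimal resolution of $k(X)$, so $\operatorname{Syz}^d_{R'}(k(X))=M\otimes R'$. The formation of $\mathcal S^q$ and its rank commute with this flat base change. So does the free rank: $\dim N/I(N)$ is the rank of the bilinear pairing $(N^*\otimes\kappa)\times(N\otimes\kappa)\to\kappa$, and this pairing is simply extended to the new residue field. So $s_\sigma(R')=s_\sigma(R)$. Finally $R$ is regular iff $R'$ is, since dimension and the minimal number of generators of the maximal ideal agree.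

**Step 2: a determinant $\Delta$ with $\Delta(z_0)\ne0$.** This is the specialized version of the map we want. As the limit is $1$, Theorem 10 gives $H(q^*)>\beta_r(q^*)$ for some $q^*\ge 1$, $\pi$ injective, $L[x]$ finite over $\mathcal A$ and $\operatorname{Frac}\mathcal A=L(x)$. So $L[x]/\mathcal A$ is a finitely generated graded torsion module, and there is a homogeneous $0\ne g\in\mathcal A_e$ with $gL[x]\subset\mathcal A$. Then $gx_1,\dots,gx_r\in\mathcal A_{e+1}$ are linearly independent. Since $\pi$ is injective, formula (3) shows that the matrix $(\varphi^0_{e+1,j}(gx_i))_{j,i}$ has rank $r$. Write $g=\sum_\nu l_\nu c_\nu(z_0)$ with $c_\nu\in\mathcal C_e$, $l_\nu\in L$. A suitable $r\times r$ minor, with rows $j_1,\dots,j_r$, is nonzero; considered as a polynomial in the $l_\nu$ it is a nonzero polynomial. As $F=k$ is infinite, there are values $l_\nu\in F$ at which it does not vanish. With these new values put $c=\sum l_\nu c_\nu\in\mathcal C_e$ and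
$$\Delta:=\det\big(b_{e+1,j_s}(c\cdot x_i)\big)_{s,i}\in C .$$
So $\Delta(z_0)\ne0$. For $h\in GL_r$ the entries at $h\zeta$ are $(b\circ h^{-1})\big((hc)x_i\big)=b(c\cdot h^{-1}x_i)$, hence
$$\Delta(h\zeta)=\det\big(b_{e+1,j_s}(c\cdot h^{-1}x_i)\big)=\det(h)^{-1}\Delta(\zeta). \tag{5}$$

**Step 3: an invariant that is a unit.** $\Delta$ is only a semi-invariant, so its value at $z$ is not controlled by Lemma 8; we complete it to an invariant. Apply Lemma 9 with $Y=L$, $h$ acting by $\det(h)^{-1}$, and $y=1$. An invariant of degree $m\ge1$ in $Y$ has the form $u(\zeta)\eta^m$, and invariance means $u(h\zeta)=\det(h)^mu(\zeta)$. So we get such a $u$ with $u(z_0)\ne0$. These semi-invariants are $L$-spanned by those over $F$, so we may take $u\in C$. Then $\epsilon=\Delta^mu\in C^G$. By Lemma 8, $\epsilon(z)\in R$, and $\epsilon(z)\bmod\mathfrak m=\epsilon(z_0)\ne0$. So $\epsilon(z)$ is a unit of $R$.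

**Step 4: the map $\mu:M\to R^r$.** Put $\mu(w)=\big(\varphi_{e+1,j_s}(c(z)w)\big)_s$. It has values in $R^r$: $c(z)\in\mathcal S^e$ by Lemma 8, $M=T_1\subset\mathcal S^1$, so $c(z)w\in\mathcal S^{e+1}$ by Lemma 2, and the functionals map $\mathcal S^{e+1}$ to $R$. For $\mathfrak p\in\mathcal P$ and $g_{\mathfrak p}$ as in Lemma 8, the elements $g_{\mathfrak p}^{-1}x_i$ form a basis of $M_{\mathfrak p}$. In this basis, by the first equality in (5),
$$\det\mu_{\mathfrak p}=\det\big(\varphi_{e+1,j_s}(c(z)\,g_{\mathfrak p}^{-1}x_i)\big)=\Delta(g_{\mathfrak p}z)\in R_{\mathfrak p}.$$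
Moreover $\Delta(g_{\mathfrak p}z)^m\,u(g_{\mathfrak p}z)=\epsilon(g_{\mathfrak p}z)=\epsilon(z)$ is a unit and $u(g_{\mathfrak p}z)\in R_{\mathfrak p}$. So $\Delta(g_{\mathfrak p}z)$ is a unit of $R_{\mathfrak p}$, and $\mu_{\mathfrak p}$ is an isomorphism for every $\mathfrak p\in\mathcal P$.

**Step 5: from the punctured spectrum to $R$.** It remains to glue. $M$ is the kernel of $F_{d-1}\to F_{d-2}$ (recall $d\ge2$), and $\bigcap_{\mathcal P}(F_{d-1})_{\mathfrak p}=F_{d-1}$. An element of $\bigcap_{\mathcal P}M_{\mathfrak p}$ is thus in $F_{d-1}$ and maps to $0$, so $M=\bigcap_{\mathcal P}M_{\mathfrak p}$. By Step 4 the $K$-linear extension of $\mu$ carries this onto $\bigcap_{\mathcal P}R_{\mathfrak p}^r=R^r$. So $M$ is free, and $R$ is regular. The last sentence of (b) follows from (a): a value $0$ or $1/n$ different from $1$ is at most $\frac12$. $\square$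

## 14. The rings $k[[a^n,b^n,ab]]$: proof of Theorem 3(c)

The value $0$ is attained by the cusp and the value $1$ by regular rings (Section 3). For $n\ge2$ let $R=S_0=k[[a^n,b^n,ab]]$ as in Lemma 5, so $M\cong S_1\oplus S_{-1}$ and $r=2$.

**Step 1: $\mathcal S^q\cong\bigoplus_{i+j=q}S_{i-j}$.** This reduces the count to rank-one modules. Since $(ab)^n=a^nb^n$, the open sets $D(a^n)$ and $D(b^n)$ cover the punctured spectrum. Multiplying by $a^{-c}$ shows that $S_c$ becomes free with generator $a^c$ after inverting $a^n$; likewise it is free with generator $b^{-c}$ after inverting $b^n$ (any integer representative of $c$). So the product $S_1^iS_{-1}^j\subset S_{i-j}$ agrees with $S_{i-j}$ at every prime $\mathfrak p\ne\mathfrak m$. By Lemma 12 and Lemma 5, $S_c=\bigcap_{\mathfrak p\ne\mathfrak m}(S_c)_{\mathfrak p}$, in particular for $S_0=R$. So (∗) holds for $\mathcal P=\{\mathfrak p\ne\mathfrak m\}$. At $\mathfrak p\in\mathcal P$ we have $\operatorname{Sym}^q(M_{\mathfrak p})=\bigoplus_{i+j=q}(S_1^iS_{-1}^j)_{\mathfrak p}=\bigoplus_{i+j=q}(S_{i-j})_{\mathfrak p}$. Intersecting over $\mathfrak p\in\mathcal P$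 and using Lemma 8 gives the claim.

**Step 2: $S_c$ has free rank $0$ for $c\not\equiv0$.** Let $0<c<n$. The monomials $a^c,b^{n-c}\in S_c$ are not products of a nonconstant monomial of $R$ and a monomial of $S_c$, since a pure power of $a$ or $b$ in $R$ has exponent divisible by $n$. Elements of $\mathfrak mS_c$ are series in such products. So $a^c,b^{n-c}$ are part of a minimal generating set, and $S_c$ needs at least two generators. A free summand of the torsion-free rank-one module $S_c$ would be all of it, so $\operatorname{freerank}S_c=0$.

**Step 3: the count.** By additivity, $H(q)=\#\{(i,j)\in\mathbb N^2:i+j=q,\ i\equiv j\bmod n\}$. For each $i$, the admissible $j\le N-i$ form a residue class modulo $n$, so $\sum_{q\le N}H(q)\sim N^2/(2n)$. As $P(N)\sim N^2/2$, $s_\sigma(R)=1/n$. The case $n=2$ shows that the bound in (b) is sharp. $\square$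

## 15. Arbitrary modules and leading exponents: proof of Theorem 4

The second statement is Theorem 10 with $F\subset R$ any subfield. If $R$ is normal and $M$ torsion-free, take $\mathcal P$ to be the primes of height one, where $R_{\mathfrak p}$ is a discrete valuation ring and $M_{\mathfrak p}$ is free, or $\mathcal P=\{0\}$ if $R$ is a field.

For the first statement let $R,M$ be arbitrary and $F\subset R$ any subfield. If $R$ is a field, all $\mathcal S^q$ are free and the limit is $1$; so let $R$ be not a field. Without (∗) we still want the hypothesis $e(z)\in\tilde R$ of Proposition 6. It comes from the following published result.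

**Fact (MN)** (Mori–Nagata). The integral closure $\tilde R$ of a Noetherian domain is a Krull domain: $\tilde R=\bigcap_P\tilde R_P$ over the height-one primes $P$, and each $\tilde R_P$ is a discrete valuation ring.

**Lemma 13.** Let $P$ be a height-one prime of $\tilde R$ and $W=\tilde R_P$. Then $\mathcal S^q\subset T_qW=\operatorname{Sym}^q_W(MW)$, where $MW\subset M_K$ is the $W$-span of the image of $M$.

*Proof.* The equality holds because $MW$ is finitely generated and torsion-free over $W$, hence free, and its $q$-th symmetric power in $K[x]_q$ is the $W$-span of products of elements of $M$. Let $v\in\mathcal S^q$ and $T=T_q$.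

**Step 1: if $\theta\in\operatorname{Hom}_R(T,\tilde R)$, extended $K$-linearly, then $\theta(v)\in\tilde R$.** We pass from functionals with values in $R$ to values in $\tilde R$. Let $R_1\subset\tilde R$ be the $R$-algebra generated by the finitely generated module $\theta(T)$. It is finite over $R$ and contained in $K$, so $\mathfrak c=\{c\in R:cR_1\subset R\}$ is a nonzero ideal of $R$. For $c\in\mathfrak c$ and $\eta\in R_1$ we have $c\eta\theta(T)\subset cR_1\subset R$. So $c\eta\theta\in T^*$ and $c\eta\theta(v)\in R$. Letting $\eta$ range over $R_1$, which contains $1$, we get $c\theta(v)\in\mathfrak c$. So $\theta(v)\mathfrak c\subset\mathfrak c$ with $\mathfrak c\ne0$ finitely generated, and $\theta(v)$ is integral over $R$.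

**Step 2: coordinates of $v$ are in $W$.** $TW$ is free over $W$. Let $\theta_i:T\to W$ be the restriction of a coordinate function. As $T$ is finitely generated over $R$, there is $s\in\tilde R\setminus P$ with $s\theta_i(T)\subset\tilde R$. By Step 1, $s\theta_i(v)\in\tilde R$, so $\theta_i(v)\in W$. Thus $v\in TW$. $\square$

**Step A: specialization applies.** Let $e\in C^G$. For each height-one prime $P$ of $\tilde R$, with $W=\tilde R_P$, choose $g\in GL_r(K)$ carrying the free module $MW$ onto $\bigoplus Wx_i$. By Lemma 13, $f_{q,j}\in\operatorname{Sym}^q_W(MW)$, and $\varphi_{q,j}(T_qW)\subset W$. So $gz\in Z(W)$ and $e(z)=e(gz)\in W$. By (MN), $e(z)\in\tilde R$. So Proposition 6 applies, with $\mathcal C'$ the $F$-algebra generated by the $a_{q,j}$; indeed $ev_z(\mathcal C')\subset A$ by Lemma 2. Since $P(N)\sim N^r/r!$, Corollary 7 reduces the theorem to the next lemma.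

**Lemma 14.** For every graded subalgebra $\mathcal A\subset L[x_1,\dots,x_r]$ with $\mathcal A_0=L$, the limit of $D(N)/N^r$ exists, where $D(N)=\sum_{q\le N}\dim_L\mathcal A_q$.

*Proof.* **Step 1: from dimensions to lattice points.** Fix a monomial order, and let $\Gamma\subset\mathbb N^r$ be the set of exponents of leading monomials of nonzero homogeneous elements of $\mathcal A$. Leading exponents add under multiplication, so $\Gamma$ is a semigroup containing $0$. The dimension of $\mathcal A_q$ is the number of leading exponents of degree $q$, so $D(N)=\#\{\alpha\in\Gamma:|\alpha|\le N\}$. Let $\Lambda\subset\mathbb Z^r$ be the group generated by $\Gamma$. If $\operatorname{rank}\Lambda<r$, then $\Gamma$ lies in a proper linear subspace, on which some $r-1$ coordinates determine the point. So $D(N)\le(N+1)^{r-1}$ and the limit is $0$. Let $\operatorname{rank}\Lambda=r$ from now on.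

**Step 2: $\Gamma$ contains translated cones.** This gives the lower bound. Let $E\subset\Gamma$ be finite and generate $\Lambda$, and let $\operatorname{cone}(E)$ be the real cone it spans. For $\beta\in\operatorname{cone}(E)\cap\Lambda$ write $\beta=\sum_{\varepsilon\in E}c_\varepsilon\varepsilon$ with $c_\varepsilon\ge0$, and split off the integer parts $\lfloor c_\varepsilon\rfloor$. So $\beta$ is a sum of elements of $E$ plus one of the finitely many elements $\rho_1,\dots,\rho_t$ of $\Lambda$ in the bounded set $\sum_{\varepsilon\in E}[0,1]\varepsilon$. Each $\rho_j$ is an integral combination of elements of $E$. So for $m$ large and $\gamma=m\sum_{\varepsilon\in E}\varepsilon$, all $\gamma+\rho_j$ lie in the semigroup generated by $E$. Hence $\gamma+(\operatorname{cone}(E)\cap\Lambda)\subset\Gamma$.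

**Step 3: volumes.** We turn the inclusions into asymptotics. A bounded convex set $X\subset\mathbb R^r$ has boundary of measure zero, so $\#(NX\cap\Lambda)\sim N^r\operatorname{vol}(X)/[\mathbb Z^r:\Lambda]$ if $\operatorname{vol}(X)>0$. Let $\mathcal B=\{y\in\mathbb R^r_{\ge0}:|y|\le1\}$, where $|y|=\sum y_i$. By Step 2, $D(N)$ is at least the number of $\beta\in\operatorname{cone}(E)\cap\Lambda$ with $|\beta|\le N-|\gamma|$. And $\Gamma$ lies in $\overline{\operatorname{cone}(\Gamma)}\cap\Lambda$. So
$$\frac{\operatorname{vol}(\operatorname{cone}(E)\cap\mathcal B)}{[\mathbb Z^r:\Lambda]}\le\liminf\frac{D(N)}{N^r}\le\limsup\frac{D(N)}{N^r}\le\frac{\operatorname{vol}\big(\overline{\operatorname{cone}(\Gamma)}\cap\mathcal B\big)}{[\mathbb Z^r:\Lambda]} .$$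

**Step 4: the bounds meet.** As $\Gamma$ is countable, $\operatorname{cone}(\Gamma)$ is the union of an increasing sequence of cones $\operatorname{cone}(E)$ with $E$ as in Step 2. So the supremum over $E$ of $\operatorname{vol}(\operatorname{cone}(E)\cap\mathcal B)$ is $\operatorname{vol}(\operatorname{cone}(\Gamma)\cap\mathcal B)$. A convex set and its closure have the same volume, so this is the volume on the right. Hence $\lim D(N)/N^r$ exists. $\square$

Together with Step A this completes the proof of Theorem 4: if $\ker\pi\ne0$ the limit is $0$ by Corollary 7; if $\ker\pi=0$, then $\sum_{q\le N}H(q)/P(N)=D(N)/P(N)$ converges by Lemma 14. $\square$
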